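\title{Standard and I-cosy weak Pinsker filtrations\\ exist only on Bernoulli systems}

\begin{abstract}
A weak Pinsker filtration on a measure-preserving system is an increasing sequence $(\mathcal F_n)_{n\le0}$ of factors, ending with the whole system, in which each step adds an independent Bernoulli factor and the entropy tends to $0$ as $n\to-\infty$. We prove that a system carrying a weak Pinsker filtration that is standard, or I-cosy, is Bernoulli. Both hypotheses are reduced to a one-sided coupling property, which makes every finite-valued process a $\bar d$-limit of processes built from independent blocks. Conversely, every weak Pinsker filtration on a Bernoulli system has an I-cosy subsequence, and we obtain a list of six equivalent conditions. In finite entropy the entropy condition in the definition follows from the other hypotheses.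
\end{abstract}

\section{Weak Pinsker filtrations and cosiness}\label{sec:intro}

\subsection{Systems and Bernoulli factors}

A \emph{system} $\mathbf X=(X,\mathcal A,\mu,T)$ is a standard probability space with an invertible measure-preserving map $T$; ergodicity is not assumed. Equalities and inclusions of $\sigma$-algebras are understood modulo null sets. A \emph{factor $\sigma$-algebra}, or \emph{factor}, is a sub-$\sigma$-algebra $\mathcal B\subset\mathcal A$ with $T^{-1}\mathcal B=\mathcal B$. Its entropy is denoted $h_\mu(\mathcal B,T)$, and $h(\mathbf X)=h_\mu(\mathcal A,T)$. The \emph{process} of a random variable $R$ on $X$ is $(R_i)_{i\in\mathbb Z}=(R\circ T^i)_{i\in\mathbb Z}$.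

A \emph{Bernoulli shift} is the shift on an i.i.d.\ process with values in an arbitrary standard probability space. Shifts of infinite entropy and the one-point system are included. A factor $\mathcal B$ is \emph{Bernoulli} if $(X,\mathcal B,\mu,T)$ is isomorphic to a Bernoulli shift; thus $\{\varnothing,X\}$ is Bernoulli. For factors $\mathcal C\subset\mathcal D$, we say that $\mathcal D$ is \emph{relatively Bernoulli over $\mathcal C$} if $\mathcal D=\mathcal C\vee\mathcal B$ for some Bernoulli factor $\mathcal B$ independent of $\mathcal C$. The \emph{Pinsker factor} $\Pi_{\mathbf X}$ consists of the sets $A\in\mathcal A$ for which the process of $\mathbf 1_A$ has entropy zero, and $\mathbf X$ is a \emph{K-system} if $\Pi_{\mathbf X}$ is trivial.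

By a theorem of Austin, every ergodic system has the weak Pinsker property: for every $\varepsilon>0$ there is a factor $\mathcal B$ with $h_\mu(\mathcal B,T)\le\varepsilon$ over which $\mathcal A$ is relatively Bernoulli. Applying the theorem again to $\mathcal B$, and so on with $\varepsilon\to0$, produces the object studied here.

A \emph{dynamical filtration}, or simply \emph{filtration}, is an increasing sequence $\mathcal F=(\mathcal F_n)_{n\le0}$ of factors. It is \emph{Kolmogorovian} if $\bigcap_n\mathcal F_n$ is trivial, and \emph{of product type} if $\mathcal F_n=\bigvee_{k\le n}\mathcal B_k$ for some mutually independent factors $(\mathcal B_k)_{k\le0}$, which are not required to be Bernoulli.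

\begin{definition}\label{def:wpf}
A filtration $\mathcal F$ on $\mathbf X$ with $\mathcal F_0=\mathcal A$ is a \emph{weak Pinsker filtration} if
\begin{enumerate}
\item[(a)] for every $n\le-1$, $\mathcal F_{n+1}$ is relatively Bernoulli over $\mathcal F_n$;
\item[(b)] $h_\mu(\mathcal F_n,T)\to0$ as $n\to-\infty$.
\end{enumerate}
\end{definition}

Every ergodic system carries such a filtration, so one may try to read properties of $\mathbf X$ from properties of $\mathcal F$. Two facts of this kind are known. For a weak Pinsker filtration, $\bigcap_n\mathcal F_n=\Pi_{\mathbf X}$, so $\mathbf X$ is a K-system if and only if $\mathcal F$ is Kolmogorovian. And if $\mathcal F$ is of product type, then $\mathbf X$ is Bernoulli.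

The gap between the two facts is real. By (a) one can write $\mathcal A=\mathcal F_n\vee\mathcal B_{n+1}\vee\dots\vee\mathcal B_0$ with independent Bernoulli factors $\mathcal B_k$ (Lemma~\ref{lem:joins}). If $\mathcal F_n$ decreases to the trivial $\sigma$-algebra, it is tempting to conclude that $\mathcal A=\bigvee_k\mathcal B_k$, which is Bernoulli. On a non-Bernoulli K-system this conclusion fails for every weak Pinsker filtration and every choice of the $\mathcal B_k$. One is led to conditions on $\mathcal F$ that lie between ``Kolmogorovian'' and ``of product type''.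

\subsection{Immersion, standardness, I-cosiness}

We use the following notions in the sense of Lanthier's theory of dynamical filtrations. A filtration $\mathcal F$ on $(X,\mathcal A,\mu,T)$ and a filtration $\mathcal F'$ on $(Y,\mathcal Y,\mathbb P,S)$ are \emph{isomorphic} if there is a measure-preserving isomorphism $\Phi$ from $(X,\mathcal F_0,\mu)$ to $(Y,\mathcal F'_0,\mathbb P)$, modulo null sets, that intertwines $T$ and $S$ and carries $\mathcal F_n$ onto $\mathcal F'_n$ for every $n$. A filtration $\mathcal F$ is \emph{immersed} in a filtration $\mathcal G$ on the same system if $\mathcal F_n\subset\mathcal G_n$ for all $n\le0$ and $\mathcal F_{n+1}$ is conditionally independent of $\mathcal G_n$ given $\mathcal F_n$ for all $n\le-1$, that is,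
\begin{equation}\label{eq:immersion}
\mathbb E[f\mid\mathcal G_n]=\mathbb E[f\mid\mathcal F_n]\qquad\text{for all bounded $\mathcal F_{n+1}$-measurable $f$.}
\end{equation}
Think of $n$ as a second time, unrelated to the time $i$ of the dynamics. Immersion says that the extra information in $\mathcal G_n$ does not help to predict the next level of $\mathcal F$. Every filtration is immersed in itself.

\begin{definition}\label{def:cosy}
A filtration $\mathcal F$ is \emph{standard} if it is isomorphic to a filtration that is immersed in a filtration of product type on some system. It is \emph{I-cosy} if for every $\mathcal F_0$-measurable random variable $R$ with finitely many values and every $\varepsilon>0$ there are a system and two filtrations $\mathcal F',\mathcal F''$ on it, isomorphic to $\mathcal F$ via $\Phi',\Phi''$, such that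
\begin{itemize}
\item $\mathcal F'$ and $\mathcal F''$ are both immersed in $\mathcal F'\vee\mathcal F''=(\mathcal F'_n\vee\mathcal F''_n)_{n\le0}$;
\item $\mathcal F'_{n_0}$ and $\mathcal F''_{n_0}$ are independent for some $n_0\le0$;
\item the images $R',R''$ of $R$ under $\Phi',\Phi''$ satisfy $\mathbb P(R'\ne R'')<\varepsilon$.
\end{itemize}
\end{definition}

I-cosiness is a coupling property: two copies of $\mathcal F$ that are independent up to level $n_0$ can be continued, without either copy learning about its own next level from the other, so that they nearly agree on $R$ at level $0$. An I-cosy filtration is Kolmogorovian. Indeed, if $A\in\bigcap_n\mathcal F_n$ and $R=\mathbf 1_A$, then $R'$ and $R''$ are measurable with respect to $\mathcal F'_{n_0}$ and $\mathcal F''_{n_0}$, hence independent, and $2\mu(A)(1-\mu(A))=\mathbb P(R'\neq R'')<\varepsilon$ for every $\varepsilon$. A filtration of product type is standard, being immersed in itself, and Lemma~\ref{lem:standard} below completes the chain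
\[
\text{product type}\ \Longrightarrow\ \text{standard}\ \Longrightarrow\ \text{I-cosy}\ \Longrightarrow\ \text{Kolmogorovian}.
\]
For weak Pinsker filtrations the left end forces $\mathbf X$ to be Bernoulli and the right end says only that $\mathbf X$ is a K-system. Benzoni \cite{Benzoni} asks what can be said about $\mathbf X$ in the two middle cases: \emph{if $\mathbf X$ carries a standard weak Pinsker filtration, is $\mathbf X$ Bernoulli? And if it carries an I-cosy one?}

There is a reason to guess yes. The class of Bernoulli processes is closed in the metric $\bar d$, which is defined by couplings, and the condition $\mathbb P(R'\ne R'')<\varepsilon$ is a $\bar d$-estimate. The difficulty is that it compares the process of $R$ with a copy of itself, which in isolation says nothing, and that the independence it provides is in the index $n$, while the Bernoulli property asks for independence in the time $i$. Condition (a) is what converts one into the other.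

\subsection{Results}

\begin{theorem}\label{thm:main}
If $\mathbf X$ carries a standard weak Pinsker filtration, or an I-cosy weak Pinsker filtration, then $\mathbf X$ is Bernoulli.
\end{theorem}

The proof uses I-cosiness only through the following property, in which immersion has disappeared and the \emph{whole} first copy is independent of one level of the second. A \emph{factor map} $\varphi:Y\to X$ is a measure-preserving map with $\varphi\circ S=T\circ\varphi$ almost everywhere, and $\varphi^{-1}\mathcal C=\{\varphi^{-1}C:C\in\mathcal C\}$.

\begin{definition}\label{def:onesided}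
A filtration $\mathcal F$ on $\mathbf X$ with $\mathcal F_0=\mathcal A$ is \emph{one-sided cosy} if for every finite-valued $R$ on $X$ and every $\varepsilon>0$ there are $n_0\le0$ and a system $(Y,\mathcal Y,\mathbb P,S)$ with factor maps $\varphi',\varphi'':Y\to X$ such that $\varphi'^{-1}\mathcal A$ is independent of $\varphi''^{-1}\mathcal F_{n_0}$ and $\mathbb P(R\circ\varphi'\ne R\circ\varphi'')<\varepsilon$.
\end{definition}

\begin{theorem}\label{thm:class}
Let $\mathcal F$ be any weak Pinsker filtration on $\mathbf X$. The following are equivalent:
\begin{enumerate}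
\item[(1)] $\mathbf X$ is Bernoulli;
\item[(2)] $\mathcal F$ is one-sided cosy;
\item[(3)] some subsequence $(\mathcal F_{m_j})_{j\ge0}$, $0=m_0>m_1>\cdots$, re-indexed as a filtration, is I-cosy;
\item[(4)] $\mathbf X$ carries a weak Pinsker filtration of product type;
\item[(5)] $\mathbf X$ carries a standard weak Pinsker filtration;
\item[(6)] $\mathbf X$ carries an I-cosy weak Pinsker filtration.
\end{enumerate}
\end{theorem}

We do not claim that every weak Pinsker filtration on a Bernoulli system is itself I-cosy, standard or of product type: item (3) gives I-cosiness only after passing to a subsequence.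

\begin{theorem}\label{thm:hyp}
Let $\mathcal F$ be an I-cosy filtration on $\mathbf X$ with $\mathcal F_0=\mathcal A$ that satisfies \textup{(a)}, and assume $h(\mathbf X)<\infty$. Then $\mathbf X$ is Bernoulli and \textup{(b)} holds automatically. Condition \textup{(a)} cannot be dropped.
\end{theorem}

Section~\ref{sec:background} collects the standard facts. Section~\ref{sec:reduction} reduces standardness and I-cosiness to one-sided cosiness. The core of the paper is the criterion of Section~\ref{sec:criterion}, from which Theorems~\ref{thm:main} and~\ref{thm:hyp} are derived in Section~\ref{sec:cosy}. Section~\ref{sec:bernoulli} constructs couplings on Bernoulli systems and proves Theorem~\ref{thm:class}.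

\section{Background}\label{sec:background}

\subsection{Factors and conditional expectations}

Every factor $\mathcal C$ of $\mathbf X$ is the preimage of the full $\sigma$-algebra under a factor map $\pi$ from $\mathbf X$ to another system, the \emph{factor system} of $\mathcal C$; we say that $\pi$ \emph{generates} $\mathcal C$. If countably many mutually independent factors generate $\mathcal A$, the corresponding maps identify $\mathbf X$ with the product of the factor systems. A factor is Bernoulli if and only if it is generated by an i.i.d.\ process $\xi_i=\xi_0\circ T^i$. If $\mathcal F_0=\mathcal A$ and $\mathcal F'$ is a filtration on $Y$ isomorphic to $\mathcal F$, the isomorphism is given by a factor map $\varphi':Y\to X$ with $\mathcal F'_n=\varphi'^{-1}\mathcal F_n$, and the image of $R$ is $R\circ\varphi'$.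

\begin{lemma}\label{lem:cond}
Let $\mathcal G,\mathcal H,\mathcal K,\mathcal D$ be sub-$\sigma$-algebras of a probability space and $f$ a bounded random variable.
\begin{enumerate}
\item[(i)] If $\mathcal G\subset\mathcal K$, $\mathcal D$ is independent of $\mathcal K$, and $f$ is $\mathcal G\vee\mathcal D$-measurable, then $\mathbb E[f\mid\mathcal K]=\mathbb E[f\mid\mathcal G]$.
\item[(ii)] If $\mathcal G\subset\mathcal H$, $\mathcal D$ is independent of $\mathcal H$, and $f$ is $\mathcal H$-measurable, then $\mathbb E[f\mid\mathcal G\vee\mathcal D]=\mathbb E[f\mid\mathcal G]$.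
\item[(iii)] If $\mathcal G\subset\mathcal H\subset\mathcal K$ and $\mathbb E[f\mid\mathcal K]=\mathbb E[f\mid\mathcal G]$, then $\mathbb E[f\mid\mathcal H]=\mathbb E[f\mid\mathcal G]$.
\item[(iv)] If $\mathcal K_s$ increases to $\mathcal K$ and $R$ is $\mathcal K$-measurable with values in a finite set $\Lambda$, there are $\mathcal K_s$-measurable $R^{(s)}$ with values in $\Lambda$ and $\mathbb P(R\ne R^{(s)})\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Products $gd$ of bounded $\mathcal G$-measurable $g$ and $\mathcal D$-measurable $d$ span a dense subspace of $L^2(\mathcal G\vee\mathcal D)$. In (i), both sides equal $g\,\mathbb E d$ for $f=gd$. In (ii), $\mathbb E[fgd]=\mathbb E[fg]\,\mathbb E d=\mathbb E\big[\mathbb E[f\mid\mathcal G]g\big]\mathbb E d=\mathbb E\big[\mathbb E[f\mid\mathcal G]gd\big]$. For (iii), condition the assumed identity on $\mathcal H$. For (iv), let $R^{(s)}$ be a value $\lambda$ maximizing $\mathbb P(R=\lambda\mid\mathcal K_s)$; these probabilities converge almost surely to $\mathbf 1_{R=\lambda}$, so $R^{(s)}=R$ for large $s$ almost surely.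
\end{proof}

\begin{lemma}\label{lem:joins}
The join of countably many mutually independent Bernoulli factors is Bernoulli. If $\mathcal F$ satisfies \textup{(a)}, there are Bernoulli factors $(\mathcal B_k)_{k\le0}$ such that, for every $n<0$, the factors $\mathcal F_n,\mathcal B_{n+1},\dots,\mathcal B_0$ are mutually independent and $\mathcal F_{n'}=\mathcal F_n\vee\bigvee_{n<k\le n'}\mathcal B_k$ for $n\le n'\le0$. In particular $\mathcal F_0$ is relatively Bernoulli over every $\mathcal F_n$.
\end{lemma}

\begin{proof}
If $\mathcal B_k$ is generated by the i.i.d.\ process $(\xi^k_i)_i$, the join is generated by the process whose value at time $i$ is the family $(\xi^k_i)_k$, and this process is i.i.d. Under (a), choose $\mathcal B_k$ Bernoulli and independent of $\mathcal F_{k-1}$ with $\mathcal F_k=\mathcal F_{k-1}\vee\mathcal B_k$. The formula for $\mathcal F_{n'}$ follows by induction, and mutual independence holds because each $\mathcal B_k$ is independent of $\mathcal F_{k-1}=\mathcal F_n\vee\mathcal B_{n+1}\vee\dots\vee\mathcal B_{k-1}$.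
\end{proof}

\subsection{The $\bar d$ distance}

Let $\Lambda$ be a finite set. For laws $\lambda,\kappa$ on $\Lambda^L$, $\bar d_L(\lambda,\kappa)$ is the minimum, over all couplings of $\lambda$ and $\kappa$, of the expected number of mismatched coordinates divided by $L$. It is a metric on the simplex of laws, bounded by the total variation distance and hence continuous. It is jointly convex, since a mixture of couplings is a coupling of the mixtures; by Jensen's inequality, for random laws $\lambda,\kappa$,
\begin{equation}\label{eq:jensen}
\bar d_L(\mathbb E\lambda,\mathbb E\kappa)\le\mathbb E\,\bar d_L(\lambda,\kappa).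
\end{equation}
For stationary $\Lambda$-valued processes $R,W$ we write $\bar d_L(R,W)$ for the distance between the laws of $R_{[0,L)}=(R_0,\dots,R_{L-1})$ and $W_{[0,L)}$. The sequence $L\bar d_L(R,W)$ is superadditive, because a coupling on an interval restricts to couplings on subintervals, so $\bar d(R,W)=\lim_L\bar d_L(R,W)$ exists. If $R$ and $Q$ are defined on one system, their joint law gives $\bar d(R,Q)\le\mathbb P(R\ne Q)$.

\subsection{Entropy}

Entropies are in nats. For a random variable $\xi$ with values in a countable set $E$ and conditional law $p$ given a $\sigma$-algebra $\mathcal G$, put $H(\xi\mid\mathcal G)=\mathbb E\big[-\sum_ep(e)\log p(e)\big]$. The entropy $h_\mu(\mathcal B,T)$ is the supremum of $\lim_LL^{-1}H(R_{[0,L)})$ over finite-valued $\mathcal B$-measurable $R$. It is monotone in $\mathcal B$, additive over two independent factors, and continuous along increasing sequences of factors. The entropy of the Bernoulli shift with one-dimensional law $q$ is infinite unless $q$ is carried by a countable set, in which case it is $H(q)$. So a Bernoulli system of finite entropy has an i.i.d.\ generator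 with countable alphabet and $H(q)=h(\mathbf X)$, and a Bernoulli system of entropy zero is trivial. For a factor $\mathcal C$ and $H(\xi_0)<\infty$, the relative entropy is
\begin{equation}\label{eq:relent}
h(\xi,T\mid\mathcal C)=\lim_{L\to\infty}\frac1LH(\xi_{[0,L)}\mid\mathcal C)=H\big(\xi_0\mid\mathcal C\vee\sigma(\xi_j:j<0)\big);
\end{equation}
the two expressions agree because the chain rule and the invariance of $\mathcal C$ give $H(\xi_{[0,L)}\mid\mathcal C)=\sum_{i<L}H(\xi_0\mid\mathcal C\vee\sigma(\xi_{-i},\dots,\xi_{-1}))$, and the terms decrease to the right-hand side. We use: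
\begin{enumerate}
\item[(AR)] (Abramov--Rokhlin) If $\xi$ is a generator of $\mathbf X$ with $H(\xi_0)<\infty$, then $h(\mathbf X)=h_\mu(\mathcal C,T)+h(\xi,T\mid\mathcal C)$.
\item[(K)] (Krieger, 1970) An ergodic system of finite entropy has a finite generator.
\item[(P)] (Pinsker's inequality) For laws $p,q$ on a countable set, $\|p-q\|\le\sqrt{D(p\|q)/2}$, where $\|p-q\|=\sum_e(p(e)-q(e))^+$ is the total variation distance and $D(p\|q)=\sum_ep(e)\log(p(e)/q(e))$.
\item[(F)] (Fano's inequality) If $U,V$ take values in $\Lambda$ and $\mathbb P(U\ne V)\le\varepsilon\le1/2$, then $H(U\mid V)\le g(\varepsilon)$, where $g(\varepsilon)=-\varepsilon\log\varepsilon-(1-\varepsilon)\log(1-\varepsilon)+\varepsilon\log|\Lambda|$.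
\end{enumerate}

\subsection{Ornstein theory}

A finite-valued stationary process is \emph{Bernoulli} if the system it generates is Bernoulli. Bernoulli shifts and their factors are mixing, in particular ergodic. We use three theorems.
\begin{enumerate}
\item[(O1)] A finite-valued process that is a factor of a finite-entropy Bernoulli shift is Bernoulli \cite{OrnsteinFactors}.
\item[(O2)] An ergodic finite-valued process that is a $\bar d$-limit of Bernoulli processes on the same alphabet is Bernoulli \cite{OrnsteinBook}; see also \cite[Ch.~IV]{Shields}.
\item[(O3)] (Ornstein, 1970) Bernoulli shifts of equal entropy, finite or infinite, are isomorphic.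
\end{enumerate}

\begin{lemma}\label{lem:O1prime}
Every finite-entropy factor of a Bernoulli system, of finite or infinite entropy, is Bernoulli.
\end{lemma}

\begin{proof}
Let $\xi$ be an i.i.d.\ generator with values in a standard space $E$. The factor is ergodic, so by (K) it is generated by some $R$ with values in a finite set $\Lambda$. Let $\tau_s$ be finite-valued maps on $E$ whose $\sigma$-algebras increase to that of $E$. Then $\sigma(\tau_s(\xi_i):|i|\le s)$ increases to $\mathcal A$, and Lemma~\ref{lem:cond}(iv) gives $\Lambda$-valued $R^{(s)}$, measurable with respect to these $\sigma$-algebras, with $\bar d(R,R^{(s)})\le\mu(R\ne R^{(s)})\to0$. The process of $R^{(s)}$ is a factor of the finite-alphabet i.i.d.\ process $(\tau_s(\xi_i))_i$, hence Bernoulli by (O1). By (O2) the process of $R$ is Bernoulli.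
\end{proof}

\section{From standardness to one-sided cosiness}\label{sec:reduction}

For a filtration of product type the coupling required by I-cosiness is at hand: take independent copies of the coordinates up to level $n_0$ and share the coordinates above. The next proof checks that a filtration immersed in a product inherits this coupling.

\begin{lemma}\label{lem:standard}
Every standard filtration is I-cosy.
\end{lemma}

\begin{proof}
I-cosiness is invariant under isomorphism, so we may assume that $\mathcal F$ is immersed in $\mathcal G$, where $\mathcal G_n=\bigvee_{k\le n}\mathcal B_k$ with mutually independent $\mathcal B_k$. Passing to the factor system of $\mathcal G_0$, we may assume that the ambient system is a product $Y=\prod_{k\le0}Y_k$ with $\mathcal B_k$ generated by the coordinate $k$. Let $R$ and $\varepsilon$ be given. By Lemma~\ref{lem:cond}(iv) there are $n_0<0$ and a variable $\tilde R$, measurable with respect to $\bigvee_{n_0<k\le0}\mathcal B_k$, with $\mathbb P(R\ne\tilde R)<\varepsilon/2$. Let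
\[
\hat Y=\prod_{k\le n_0}Y_k\times\prod_{k\le n_0}Y_k\times\prod_{n_0<k\le0}Y_k\ni(a,b,c)
\]
with the product measure and transformation, and define factor maps to $Y$ by $\pi'(a,b,c)=(a,c)$ and $\pi''(a,b,c)=(b,c)$. Put $\mathcal F'=\pi'^{-1}\mathcal F$, $\mathcal G'=\pi'^{-1}\mathcal G$, $\mathcal F''=\pi''^{-1}\mathcal F$, $\mathcal G''=\pi''^{-1}\mathcal G$ and $\mathcal K=\mathcal G'\vee\mathcal G''$. The filtrations $\mathcal F'$ and $\mathcal F''$ are isomorphic to $\mathcal F$, with $R'=R\circ\pi'$ and $R''=R\circ\pi''$.

The factors $\mathcal F'_{n_0}\subset\sigma(a)$ and $\mathcal F''_{n_0}\subset\sigma(b)$ are independent. Since $\tilde R$ depends only on $c$, we have $\tilde R\circ\pi'=\tilde R\circ\pi''$ and $\mathbb P(R'\ne R'')\le2\,\mathbb P(R\ne\tilde R)<\varepsilon$.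

For the immersion, let $n\le-1$ and let $f$ be bounded and $\mathcal F'_{n+1}$-measurable. If $n<n_0$, then $\mathcal G'_{n+1}=\mathcal G'_n\vee\sigma(a_{n+1})$ and $\mathcal K_n=\sigma(a_k,b_k:k\le n)$. If $n\ge n_0$, then $\mathcal G'_{n+1}=\mathcal G'_n\vee\sigma(c_{n+1})$ and $\mathcal K_n=\sigma(a,b)\vee\sigma(c_k:k\le n)$. In both cases the added coordinate is independent of $\mathcal K_n$, so Lemma~\ref{lem:cond}(i) gives $\mathbb E[f\mid\mathcal K_n]=\mathbb E[f\mid\mathcal G'_n]$. The immersion of $\mathcal F$ in $\mathcal G$, pulled back by $\pi'$, gives $\mathbb E[f\mid\mathcal G'_n]=\mathbb E[f\mid\mathcal F'_n]$. Since $\mathcal F'_n\subset\mathcal F'_n\vee\mathcal F''_n\subset\mathcal K_n$, Lemma~\ref{lem:cond}(iii) yields $\mathbb E[f\mid\mathcal F'_n\vee\mathcal F''_n]=\mathbb E[f\mid\mathcal F'_n]$. Exchanging $a$ and $b$ gives the immersion of $\mathcal F''$.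
\end{proof}

I-cosiness provides independence of the two copies at level $n_0$ only, whereas $R'$ lives at level $0$. Immersion carries the independence from $\mathcal F''_{n_0}$ up the first copy, one level at a time.

\begin{lemma}\label{lem:onesided}
If $\mathcal F_0=\mathcal A$ and $\mathcal F$ is I-cosy, then $\mathcal F$ is one-sided cosy.
\end{lemma}

\begin{proof}
Given $R$ and $\varepsilon$, take $\mathcal F',\mathcal F'',n_0$ from Definition~\ref{def:cosy}, and let $\varphi',\varphi''$ be the factor maps that give the isomorphisms. We show by induction on $n=n_0,\dots,0$ that $\mathcal F'_n$ is independent of $\mathcal F''_{n_0}$; the case $n=0$ is the claim, and the case $n=n_0$ is given. Let $n_0\le n\le-1$ and let $f$ be bounded and $\mathcal F'_{n+1}$-measurable. Immersion gives $\mathbb E[f\mid\mathcal F'_n\vee\mathcal F''_n]=\mathbb E[f\mid\mathcal F'_n]$. Since $\mathcal F''_{n_0}\subset\mathcal F''_n$, conditioning both sides on $\mathcal F''_{n_0}$ gives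
\[
\mathbb E[f\mid\mathcal F''_{n_0}]=\mathbb E\big[\mathbb E[f\mid\mathcal F'_n]\,\big|\,\mathcal F''_{n_0}\big]=\mathbb Ef,
\]
the last step by the induction hypothesis.
\end{proof}

\section{A criterion for the Bernoulli property}\label{sec:criterion}

The filtration now disappears; what remains is one factor $\mathcal C$ for each $R$ and $\varepsilon$.

\begin{proposition}\label{prop:criterion}
Suppose that for every finite-valued $R$ on $X$ and every $\varepsilon>0$ there are
\begin{enumerate}
\item[(H1)] a factor $\mathcal C$ over which $\mathcal A$ is relatively Bernoulli, and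
\item[(H2)] a system $(Y,\mathcal Y,\mathbb P,S)$ with a factor map $\varphi:Y\to X$ and a finite-valued $Q$ on $Y$ such that the process $(Q\circ S^i)_{i\in\mathbb Z}$ is independent of $\varphi^{-1}\mathcal C$ and $\mathbb P(R\circ\varphi\ne Q)<\varepsilon$.
\end{enumerate}
Then $\mathbf X$ is ergodic and every finite-entropy factor of $\mathbf X$ is Bernoulli. If moreover $\mathcal A$ is relatively Bernoulli over some factor $\mathcal C_*$ with $h_\mu(\mathcal C_*,T)<\infty$, then $\mathbf X$ is Bernoulli.
\end{proposition}

\subsection{Windows of length one}\label{sub:window}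

Under (H1) write $\mathcal A=\mathcal C\vee\mathcal B$, where $\mathcal B$ is independent of $\mathcal C$ and generated by an i.i.d.\ process $\xi$, and let $\pi:X\to\Omega$ be a factor map generating $\mathcal C$, with transformation $T_\Omega$ on $\Omega$. On $Y$ put $\omega=\pi\circ\varphi$. We think of $\omega$ as a random environment and of $\xi$ as noise independent of it.

Suppose that $R=f(\pi,\xi_0)$ with values in $\Lambda$, and that $Q$ is $\Lambda$-valued. The variables $Z_i=R_i\circ\varphi=f(T_\Omega^i\omega,\xi_i\circ\varphi)$ are independent given $\omega$, with laws $\rho_i^\omega$ that depend on $\omega$ and on $i$. So (H1) supplies independence in time, but only conditionally. Now use (H2). Let $\nu$ be the law of $Q$. Since $Q_i=Q\circ S^i$ is independent of $\omega$, the conditional law of $(Z_i,Q_i)$ given $\omega$ is a coupling of $\rho_i^\omega$ with the \emph{fixed} law $\nu$, and therefore $\mathbb E\,\bar d_1(\rho_i^\omega,\nu)\le\mathbb P(Z_i\ne Q_i)<\varepsilon$. For each $\omega$, the product of optimal couplings shows that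
\[
\bar d_L\big(\rho_0^\omega\otimes\dots\otimes\rho^\omega_{L-1},\nu^{\otimes L}\big)\le\frac1L\sum_{i<L}\bar d_1(\rho_i^\omega,\nu).
\]
The first law averages over $\omega$ to the law of $R_{[0,L)}$, so \eqref{eq:jensen} gives $\bar d(R,W)\le\varepsilon$ for the i.i.d.\ process $W$ of law $\nu$. Nothing was assumed about the joint law of the $Q_i$; in the application $Q$ is a copy of $R$. The only role of $Q$ is to show that the conditional laws $\rho_i^\omega$ almost do not depend on $\omega$ and $i$.

\begin{example}\label{ex:swap}
Let $\Omega=\mathbb Z/2\mathbb Z$ with uniform measure and $T_\Omega\omega=\omega+1$, let $\xi$ be i.i.d.\ uniform on $[0,1]$, and let $R_i=\mathbf 1\{\xi_i\le p_{\omega+i}\}$ with $p_0\ne p_1$ in $[0,1]$. Condition (H1) holds with $\mathcal C=\sigma(\omega)$. The process $R$ is not Bernoulli: the frequency of ones at even times is $p_\omega$, so the two-point system $\Omega$, which is not mixing, is a factor of the system generated by $R$. Accordingly (H2) fails for small $\varepsilon$: if $Q$ is $\{0,1\}$-valued and independent of $\omega$, and $c=\mathbb P(Q=1)$, then $\mathbb P(R\circ\varphi\ne Q)\ge\frac12(|c-p_0|+|c-p_1|)\ge\frac12|p_0-p_1|$.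
\end{example}

In general $R$ is only approximated by a function of $\pi$ and of a window $\xi_{-m},\dots,\xi_m$. Given $\omega$, values at distance at most $2m$ are then dependent, so single sites are replaced by long blocks separated by gaps of length $2m$. This creates a second difficulty. Blocks placed periodically do not form a stationary process, and a uniformly random phase is a rotation on finitely many points, which is not mixing and cannot be read off an i.i.d.\ process. We let rare i.i.d.\ markers reset the phase.

\subsection{Approximation by independent blocks}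

\begin{lemma}\label{lem:blocks}
Let $R:X\to\Lambda$ with $\Lambda$ finite, let $\varepsilon\in(0,1)$, and suppose that \textup{(H1)} and \textup{(H2)} hold for $R$ and $\varepsilon$. Then there is a $\Lambda$-valued process $W$, a factor of an i.i.d.\ process with finite alphabet, such that $\bar d(R,W)\le5\varepsilon$.
\end{lemma}

\begin{proof}
Fix $\lambda_0\in\Lambda$. Replacing the values of $Q$ outside $\Lambda$ by $\lambda_0$ preserves (H2), so we assume that $Q$ is $\Lambda$-valued. Let $\xi,\pi,\omega$ be as in Section~\ref{sub:window}.

\emph{Step 1: a finite window.} Since $\mathcal C\vee\sigma(\xi_{-m},\dots,\xi_m)$ increases to $\mathcal A$, Lemma~\ref{lem:cond}(iv) gives $m$ and a $\Lambda$-valued $\hat R=f(\pi,\xi_{-m},\dots,\xi_m)$ with $\mu(R\ne\hat R)<\varepsilon$. On $Y$ put $Q_i=Q\circ S^i$ and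
\[
Z_i=\hat R\circ T^i\circ\varphi=f\big(T_\Omega^i\omega,\ \xi_{i-m}\circ\varphi,\dots,\xi_{i+m}\circ\varphi\big).
\]
The process $Z$ has the law of the process of $\hat R$, so $\bar d(R,Z)\le\varepsilon$, and by stationarity $\mathbb P(Z_i\ne Q_i)\le\mu(\hat R\ne R)+\mathbb P(R\circ\varphi\ne Q)<2\varepsilon$. The process $\xi\circ\varphi$ is i.i.d.\ and independent of $\omega$. Call finite intervals $J_1<\dots<J_k$ of $\mathbb Z$ \emph{separated} if $\min J_{l+1}-\max J_l>2m$ for all $l$. Then the windows $[\min J_l-m,\max J_l+m]$ are disjoint, and so
\begin{equation}\label{eq:condind}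
\text{given $\omega$, the words $Z_{J_1},\dots,Z_{J_k}$ on separated intervals are independent.}
\end{equation}
This is where (H1) is used.

\emph{Step 2: the block laws are close to one law.} Fix an integer $N\ge\max(1,2m/\varepsilon)$, so that gaps of length $2m$ occupy a fraction at most $\varepsilon$ of the time, and put $M=N+2m$. Let $\nu$ be the law of $Q_{[0,N)}$, and for $a\in\mathbb Z$ let $\rho_a^\omega$ be the conditional law of $Z_{[a,a+N)}$ given $\omega$. By (H2) and stationarity, the conditional law of $Q_{[a,a+N)}$ given $\omega$ is $\nu$. Hence the conditional law of the pair of words is a coupling of $\rho_a^\omega$ and $\nu$, and $e_a(\omega)=\bar d_N(\rho_a^\omega,\nu)$ satisfies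
\begin{equation}\label{eq:ea}
\mathbb E\,e_a\le\frac1N\sum_{i=a}^{a+N-1}\mathbb P(Z_i\ne Q_i)<2\varepsilon .
\end{equation}
This is the only use of (H2).

\emph{Step 3: the process $W$.} Let $\theta=\varepsilon/M\in(0,1)$. Let $(\eta_i)$ be i.i.d.\ with values in $\{0,1\}$ and $\mathbb P(\eta_i=1)=\theta$, and let $(\zeta_i)$ be i.i.d.\ of law $\nu$ on $\Lambda^N$, independent of $\eta$. Call $i$ a \emph{marker} if $\eta_i=1$; almost surely there are infinitely many markers in both directions. For consecutive markers $s<s^+$, the \emph{good blocks} are the intervals $[s+kM,s+kM+N)$, $k\ge0$, that are contained in $[s,s^+-2m)$; see Figure~\ref{fig:blocks}. On a good block starting at $a$ let $W$ equal the word $\zeta_a$, and let $W_i=\lambda_0$ if $i$ lies in no good block. The construction commutes with the shift, so $W$ is a factor of the i.i.d.\ process $(\eta_i,\zeta_i)_i$, whose alphabet is finite. Given $\eta$, the words of $W$ on good blocks are independent of law $\nu$. Good blocks are separated: between the same two markers, a block ends at $s+kM+N-1$ and the next starts $2m+1$ sites later; across a marker $s^+$,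 a block ends at most at $s^+-2m-1$ and the next starts at $s^+$ or later.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.5cm,y=0.5cm]
\fill[gray!40] (0,0) rectangle (4,0.8);
\fill[gray!40] (5,0) rectangle (9,0.8);
\fill[gray!40] (10,0) rectangle (14,0.8);
\fill[gray!40] (18,0) rectangle (22,0.8);
\draw[dashed] (15,0) rectangle (19,0.8);
\draw (-1,0) -- (23,0);
\draw[thick] (0,-0.4) -- (0,1.3);
\draw[thick] (18,-0.4) -- (18,1.3);
\draw (17,-0.3) -- (17,0);
\node[below] at (0,-0.4) {$s$};
\node[below] at (5,0) {$s+M$};
\node[below] at (10,0) {$s+2M$};
\node[below] at (15.9,-0.3) {$s^+-2m$};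
\node[below] at (18.4,-0.4) {$s^+$};
\draw[<->] (0,1.1) -- (4,1.1) node[midway,above] {$N$};
\draw[<->] (4,1.1) -- (5,1.1) node[midway,above] {$2m$};
\end{tikzpicture}
\caption{Good blocks (shaded) between consecutive markers $s<s^+$. Blocks of length $N$ start at $s,s+M,s+2M,\dots$, where $M=N+2m$. The dashed block is discarded because it is not contained in $[s,s^+-2m)$, and the pattern restarts at $s^+$.}
\label{fig:blocks}
\end{figure}

\emph{Step 4: most sites are covered.} Let $-t$ be the last marker $\le0$ and $r=t\bmod M$. The site $0$ lies in the candidate block $[-r,-r+N)$ when $r<N$. If moreover there is no marker in $(0,M]$, then $s^+-2m>M-2m=N\ge-r+N$, so the block is good. A marker occurs in $(0,M]$ with probability at most $M\theta=\varepsilon$. Since $\mathbb P(t=\tau)=\theta(1-\theta)^\tau$, the probability $\mathbb P(r=j)$ is proportional to $(1-\theta)^j$ and decreases in $j\in\{0,\dots,M-1\}$; so the last $2m$ values carry at most their proportion of the mass, and $\mathbb P(r\ge N)\le2m/M\le\varepsilon$. Thus each site lies in no good block with probability at most $2\varepsilon$.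

\emph{Step 5: the coupling.} Fix $L$. Given $\eta$, let $J_l=[a_l,a_l+N)$, $1\le l\le k$, be the good blocks contained in $[0,L)$, and let $u_L(\eta)=L-kN$ be the number of remaining sites of $[0,L)$. A remaining site lies in no good block, or in a good block containing $-1$ or $L$. Hence $\mathbb E\,u_L\le2\varepsilon L+2N$.

Let $\lambda^\omega$ be the conditional law of $Z_{[0,L)}$ given $\omega$ and $\kappa^\eta$ that of $W_{[0,L)}$ given $\eta$. By \eqref{eq:condind} the marginal of $\lambda^\omega$ on $J_1\cup\dots\cup J_k$ is $\bigotimes_l\rho_{a_l}^\omega$, and the marginal of $\kappa^\eta$ is $\nu^{\otimes k}$. The product of optimal couplings of $\rho_{a_l}^\omega$ with $\nu$ couples these marginals with $N\sum_le_{a_l}(\omega)$ expected mismatches. Extend it to a coupling of $\lambda^\omega$ and $\kappa^\eta$ by drawing, on each side, the remaining coordinates from their conditional law given the coordinates on the blocks. This gives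
\[
L\,\bar d_L(\lambda^\omega,\kappa^\eta)\le N\sum_{l=1}^ke_{a_l}(\omega)+u_L(\eta).
\]
Take $\omega$ and $\eta$ independent. For fixed $\eta$, \eqref{eq:ea} bounds the average over $\omega$ of the first term by $2\varepsilon kN\le2\varepsilon L$. By \eqref{eq:jensen}, $\bar d_L(Z,W)\le4\varepsilon+2N/L$. Letting $L\to\infty$ and adding $\bar d(R,Z)\le\varepsilon$ completes the proof.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Ergodicity is needed for (O2) and (K), and it comes from the same approximation. Let $A$ be an invariant set, $R=\mathbf 1_A$, $p=\mu(A)$. For $\varepsilon\in(0,1)$ let $W$ be given by Lemma~\ref{lem:blocks}, let $w=\mathbb P(W_0=1)$, and let $\mathrm{fr}_L$ be the frequency of ones in $W_{[0,L)}$. Since $W$ is ergodic, $\mathbb E|\mathrm{fr}_L-w|\to0$. The word $R_{[0,L)}$ is constant, equal to $1$ with probability $p$. In any coupling the frequency of mismatches is $1-\mathrm{fr}_L$ when this constant is $1$ and $\mathrm{fr}_L$ when it is $0$, so its expectation is at least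
\[
p(1-w)+(1-p)w-\mathbb E|\mathrm{fr}_L-w|\ \ge\ \min(p,1-p)-\mathbb E|\mathrm{fr}_L-w|.
\]
Hence $\min(p,1-p)\le5\varepsilon$ for every $\varepsilon$, and $A$ is trivial.

Let $R$ be any finite-valued variable on $X$. By Lemma~\ref{lem:blocks} and (O1), the process of $R$ is a $\bar d$-limit of Bernoulli processes on the same alphabet. It is ergodic, hence Bernoulli by (O2). A finite-entropy factor is generated by such a process by (K), so it is Bernoulli. Finally, if $\mathcal A=\mathcal C_*\vee\mathcal B_*$ with $\mathcal B_*$ Bernoulli and independent of $\mathcal C_*$, and $h_\mu(\mathcal C_*,T)<\infty$, then $\mathcal C_*$ is Bernoulli, and so is $\mathcal A$ by Lemma~\ref{lem:joins}.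
\end{proof}

\section{Cosy filtrations: Theorems~\ref{thm:main} and~\ref{thm:hyp}}\label{sec:cosy}

\begin{proposition}\label{prop:apply}
Let $\mathcal F$ be a one-sided cosy filtration on $\mathbf X$ with $\mathcal F_0=\mathcal A$ that satisfies \textup{(a)}. If $h_\mu(\mathcal F_n,T)<\infty$ for some $n\le0$, then $\mathbf X$ is Bernoulli.
\end{proposition}

\begin{proof}
Given $R$ and $\varepsilon$, take $n_0,\varphi',\varphi''$ from Definition~\ref{def:onesided} and set $\mathcal C=\mathcal F_{n_0}$, $\varphi=\varphi''$, $Q=R\circ\varphi'$. Then (H1) holds by (a) and Lemma~\ref{lem:joins}. The process of $Q$ is $\varphi'^{-1}\mathcal A$-measurable, hence independent of $\varphi''^{-1}\mathcal F_{n_0}$, which is (H2). Apply Proposition~\ref{prop:criterion} with $\mathcal C_*=\mathcal F_n$, over which $\mathcal A$ is relatively Bernoulli by Lemma~\ref{lem:joins}; for $n=0$ the Bernoulli complement is the trivial factor.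
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A standard weak Pinsker filtration is I-cosy by Lemma~\ref{lem:standard}, and an I-cosy one is one-sided cosy by Lemma~\ref{lem:onesided}. By (b), some $\mathcal F_n$ has finite entropy. Proposition~\ref{prop:apply} applies.
\end{proof}

Condition (b) entered only to provide one level of finite entropy. When $h(\mathbf X)<\infty$ it is a consequence: a generator that is close to a process independent of $\mathcal F_{n_0}$ keeps almost all its entropy given $\mathcal F_{n_0}$, which leaves little entropy for $\mathcal F_{n_0}$.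

\begin{proof}[Proof of Theorem~\ref{thm:hyp}]
By Lemma~\ref{lem:onesided}, $\mathcal F$ is one-sided cosy, and Proposition~\ref{prop:apply} with $n=0$ shows that $\mathbf X$ is Bernoulli, in particular ergodic. Let $R:X\to\Lambda$ be a finite generator, which exists by (K), and let $\varepsilon\in(0,1/2)$. Take $n_0,\varphi',\varphi''$ from Definition~\ref{def:onesided}, and put $R'=R\circ\varphi'$, $R''=R\circ\varphi''$, $\mathcal C''=\varphi''^{-1}\mathcal F_{n_0}$. The process $R'$ is independent of $\mathcal C''$, so by the chain rule, subadditivity and (F),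
\begin{align*}
H(R_{[0,L)})=H(R'_{[0,L)}\mid\mathcal C'')
&\le H(R''_{[0,L)}\mid\mathcal C'')+\sum_{i<L}H(R'_i\mid R''_i)\\
&\le H(R_{[0,L)}\mid\mathcal F_{n_0})+Lg(\varepsilon).
\end{align*}
Divide by $L$ and let $L\to\infty$. By \eqref{eq:relent} and (AR), used for the trivial factor and for $\mathcal F_{n_0}$,
\[
h(\mathbf X)\le h(R,T\mid\mathcal F_{n_0})+g(\varepsilon)=h(\mathbf X)-h_\mu(\mathcal F_{n_0},T)+g(\varepsilon).
\]
As $h(\mathbf X)<\infty$, we get $h_\mu(\mathcal F_n,T)\le h_\mu(\mathcal F_{n_0},T)\le g(\varepsilon)$ for all $n\le n_0$, and $g(\varepsilon)\to0$ as $\varepsilon\to0$. This is (b).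

To see that (a) cannot be dropped, let $\mathbf X$ be any non-Bernoulli system, for instance a non-Bernoulli K-system, or the two-point system of Example~\ref{ex:swap}, which has entropy zero. The filtration with $\mathcal F_0=\mathcal A$ and $\mathcal F_n$ trivial for $n<0$ is of product type, with $\mathcal B_0=\mathcal A$ and $\mathcal B_k$ trivial for $k<0$. It is therefore standard and I-cosy, and it satisfies (b).
\end{proof}

\begin{remark}\label{rem:finite}
Without the assumption $h(\mathbf X)<\infty$, condition (b) may fail: on the product of countably many fair-coin shifts $Z_k$, $k\le0$, the filtration $\mathcal F_n$ generated by the coordinates $k\le n$ is of product type and satisfies (a), while $h_\mu(\mathcal F_n,T)=\infty$ for all $n$. Note also that the factor $\mathcal C_*$ in Proposition~\ref{prop:criterion} always exists by Austin's theorem, since $\mathbf X$ is ergodic; in our applications the filtration provides $\mathcal C_*$, and the proofs do not use that theorem.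
\end{remark}

\section{Weak Pinsker filtrations on Bernoulli systems}\label{sec:bernoulli}

\subsection{Decoupling from a factor of small entropy}

The next lemma is a converse to the entropy computation above: in a Bernoulli system, small entropy of $\mathcal C$ yields a coupling. Knowing $\mathcal C$ biases the prediction of $\xi_i$ from its past, the expected bias measured in relative entropy equals $h_\mu(\mathcal C,T)$, and the bias can be removed by modifying each symbol with the smallest possible probability.

\begin{lemma}\label{lem:decouple}
Let $\mathbf X$ be Bernoulli with $h(\mathbf X)<\infty$, with i.i.d.\ generator $\xi$ of law $q$ on a countable set $E$ and $H(q)=h(\mathbf X)$. Let $\mathcal C$ be any factor. There are a system $(Y,\mathcal Y,\mathbb P,S)$ and factor maps $\varphi',\varphi'':Y\to X$ such that $\varphi'^{-1}\mathcal A$ is independent of $\varphi''^{-1}\mathcal C$ and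
\[
\mathbb P(\xi_0\circ\varphi'\ne\xi_0\circ\varphi'')\le\sqrt{h_\mu(\mathcal C,T)/2}.
\]
\end{lemma}

\begin{proof}
\emph{The correction map.} Identify $E$ with a subset of $\mathbb N$. For a law $p$ on $E$, $x\in E$ and $(u,v)\in[0,1)^2$, let $\Theta(p,x,u,v)=x$ if $u\,p(x)\le q(x)$. Otherwise $p(x)>q(x)$, so $\|p-q\|>0$, and we let $\Theta(p,x,u,v)$ be the least $e$ with $\sum_{e'\le e}(q(e')-p(e'))^+>v\|p-q\|$. The map $\Theta$ is measurable. Let $x$ have law $p$ and let $(u,v)$ be uniform and independent of $x$. The symbol $e$ is drawn and kept with probability $\min(p(e),q(e))$. The second case occurs with probability $\sum_e(p(e)-q(e))^+=\|p-q\|$, and then the output has law $(q-p)^+/\|p-q\|$ and differs from $x$. Hence $\Theta$ has law $\min(p,q)+(q-p)^+=q$ and $\mathbb P(\Theta\ne x)=\|p-q\|$. For example, if $E=\{0,1\}$, $q(1)=1/2$ and $p(1)=3/4$, a $0$ is always kept and a $1$ is changed to $0$ with probability $1/3$.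

\emph{The corrected process.} Let $p_i$ be the conditional law of $\xi_i$ given $\mathcal C\vee\sigma(\xi_j:j<i)$. Since $\mathcal C$ is invariant, $p_i=p_0\circ T^i$. Let $Y=X\times([0,1)^2)^{\mathbb Z}$ with the product of $\mu$ and the i.i.d.\ uniform measure, $S=T\times\text{shift}$, coordinates $(u_i,v_i)$ in the second factor, and let $\varphi''$ be the projection to $X$, through which we regard $\mathcal C$, $\xi_i$ and $p_i$ as defined on $Y$. Put $\xi'_i=\Theta(p_i,\xi_i,u_i,v_i)$. The correction at time $i$ depends on the past of $\xi$ and not of $\xi'$, so no recursion is involved and $\xi'_i=\xi'_0\circ S^i$.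

Let $\mathcal G_i=\mathcal C\vee\sigma(\xi_j,u_j,v_j:j<i)$. The law $p_i$ and the variables $\xi'_j$, $j<i$, are $\mathcal G_i$-measurable. Given $\mathcal G_i$, $\xi_i$ has law $p_i$, because the uniform variables are independent of $\mathcal A$, and $(u_i,v_i)$ is uniform and independent of $\xi_i$. So $\xi'_i$ has conditional law $q$ given $\mathcal G_i$. Thus for $C\in\mathcal C$, $a\le b$ and symbols $e_a,\dots,e_b$, conditioning successively on $\mathcal G_b,\dots,\mathcal G_a$ gives $\mathbb P(C\cap\{\xi'_a=e_a,\dots,\xi'_b=e_b\})=\mu(C)\prod_iq(e_i)$. The process $\xi'$ is i.i.d.\ of law $q$ and independent of $\mathcal C$. Since $\xi$ identifies $\mathbf X$ with the shift on $(E^{\mathbb Z},q^{\otimes\mathbb Z})$, there is a factor map $\varphi':Y\to X$ with $\xi_i\circ\varphi'=\xi'_i$, and $\varphi'^{-1}\mathcal A=\sigma(\xi')$.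

\emph{The estimate.} Conditioning on $\mathcal G_0$, then using (P) and the concavity of the square root,
\[
\mathbb P(\xi'_0\ne\xi_0)=\mathbb E\|p_0-q\|\le\sqrt{\tfrac12\,\mathbb E\,D(p_0\|q)} .
\]
Since $\mathbb E\,p_0(e)=q(e)$, we have $\mathbb E\big[-\sum_ep_0(e)\log q(e)\big]=H(q)<\infty$, and therefore, by \eqref{eq:relent} and (AR),
\[
\mathbb E\,D(p_0\|q)=H(q)-H\big(\xi_0\mid\mathcal C\vee\sigma(\xi_j:j<0)\big)=h(\mathbf X)-h(\xi,T\mid\mathcal C)=h_\mu(\mathcal C,T).\qedhere
\]
\end{proof}

\subsection{An I-cosy subsequence}

Lemma~\ref{lem:decouple} is one-sided and ignores the filtration. To obtain I-cosiness we need immersion of both copies at every level. Fix two levels $m'<m$. Above level $m$ we let the two copies share the factors $\mathcal B_k$ of Lemma~\ref{lem:joins}, as in Lemma~\ref{lem:standard}. The copies of $\mathcal F_m$ are coupled by Lemma~\ref{lem:decouple}, applied to the system $\mathcal F_m$ and its factor $\mathcal F_{m'}$ and then symmetrized so that level $m'$ of each copy is independent of level $m$ of the other. This gives immersion below $m'$ and for the single jump from $m'$ to $m$,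 and it gives no information on the levels strictly between. These levels are deleted, which is why a subsequence appears. One subsequence must serve all $R$ and $\varepsilon$, so it is chosen by a diagonal argument.

The symmetrization uses the following standard construction. Let $\varphi:Y\to Z$ be a factor map and $\mathbb P=\int\mathbb P_z\,d\rho(z)$ the disintegration of $\mathbb P$ over $\varphi$. The \emph{relatively independent joining} of two copies of $Y$ over $\varphi$ is the system $V=Y\times Y$ with the map $S\times S$ and the invariant measure $\int\mathbb P_z\otimes\mathbb P_z\,d\rho(z)$. The projections $\mathrm{pr}_1,\mathrm{pr}_2$ are factor maps to $Y$, $\varphi\circ\mathrm{pr}_1=\varphi\circ\mathrm{pr}_2$ almost surely, and for bounded $g$ on $Y$,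
\begin{equation}\label{eq:relind}
\mathbb E[g\circ\mathrm{pr}_1\mid\sigma(\mathrm{pr}_2)]=\mathbb E[g\mid\sigma(\varphi)]\circ\mathrm{pr}_2,
\end{equation}
together with the same identity with the indices exchanged.

\begin{lemma}\label{lem:sym}
Let $\mathbf Z=(Z,\mathcal H,\rho,T_Z)$ be a Bernoulli system of finite entropy, $U$ a finite-valued variable on $Z$, and $\delta>0$. There is $\eta>0$ such that for every factor $\mathcal C$ of $\mathbf Z$ with $h_\rho(\mathcal C,T_Z)<\eta$ there are a system $V$ and factor maps $\alpha,\beta:V\to Z$ such that $\alpha^{-1}\mathcal C$ is independent of $\beta^{-1}\mathcal H$, $\beta^{-1}\mathcal C$ is independent of $\alpha^{-1}\mathcal H$, and $\mathbb P(U\circ\alpha\ne U\circ\beta)<2\delta$.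
\end{lemma}

\begin{proof}
Let $\xi$ be an i.i.d.\ generator of $\mathbf Z$ with countable alphabet. By Lemma~\ref{lem:cond}(iv) there are $w$ and a function $\tilde U$ of $\xi_{-w},\dots,\xi_w$ with $\rho(U\ne\tilde U)<\delta/3$. Choose $\eta>0$ with $(2w+1)\sqrt{\eta/2}<\delta/3$. For $\mathcal C$ of entropy less than $\eta$, Lemma~\ref{lem:decouple} gives $\varphi',\varphi'':Y\to Z$ with $\varphi'^{-1}\mathcal H$ independent of $\varphi''^{-1}\mathcal C$ and, by stationarity,
\[
\mathbb P(U\circ\varphi'\ne U\circ\varphi'')\le2\rho(U\ne\tilde U)+\sum_{|i|\le w}\mathbb P(\xi_i\circ\varphi'\ne\xi_i\circ\varphi'')<\delta .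
\]
Let $V$ be the relatively independent joining of two copies of $Y$ over $\varphi'$, and put $\alpha=\varphi''\circ\mathrm{pr}_1$, $\beta=\varphi''\circ\mathrm{pr}_2$, $\gamma=\varphi'\circ\mathrm{pr}_1=\varphi'\circ\mathrm{pr}_2$. A bounded $\alpha^{-1}\mathcal C$-measurable function has the form $g\circ\mathrm{pr}_1$ with $g$ measurable with respect to $\varphi''^{-1}\mathcal C$. Then $\mathbb E[g\mid\sigma(\varphi')]=\mathbb Eg$, and \eqref{eq:relind} shows that $\alpha^{-1}\mathcal C$ is independent of $\sigma(\mathrm{pr}_2)\supset\beta^{-1}\mathcal H$. Exchanging the indices gives the second independence. Finally $\mathbb P(U\circ\alpha\ne U\circ\beta)\le\mathbb P(U\circ\alpha\ne U\circ\gamma)+\mathbb P(U\circ\gamma\ne U\circ\beta)<2\delta$.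
\end{proof}

\begin{proposition}\label{prop:subseq}
Let $\mathcal F$ be a weak Pinsker filtration on a Bernoulli system $\mathbf X$. There are indices $0=m_0>m_1>\cdots$ such that the filtration $(\dots,\mathcal F_{m_2},\mathcal F_{m_1},\mathcal F_{m_0})$ is I-cosy.
\end{proposition}

\begin{proof}
Let $\mathcal B_k$ be as in Lemma~\ref{lem:joins}. For indices $m_j$ to be chosen write $\mathcal H_j=\mathcal F_{m_j}$ and $\mathcal D_j=\bigvee_{m_j<k\le0}\mathcal B_k$; these factors are independent and $\mathcal H_j\vee\mathcal D_j=\mathcal A$. Let $(R^{(l)})_{l\ge1}$ enumerate the $\mathbb N$-valued variables that are measurable with respect to some member of an increasing sequence of finite $\sigma$-algebras generating $\mathcal A$. By Lemma~\ref{lem:cond}(iv), for every finite-valued $R$ with values in $\mathbb N$ and every $\delta>0$ there is $l$ with $\mu(R\ne R^{(l)})<\delta$.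

\emph{Choice of the indices.} By (b) choose $m_1<0$ with $h_\mu(\mathcal F_{m_1},T)<\infty$. Suppose that $m_j$ is chosen, $j\ge1$. The factor $\mathcal H_j\subset\mathcal H_1$ has finite entropy, so its factor system $\mathbf X_j$ is Bernoulli by Lemma~\ref{lem:O1prime}. If finite $\sigma$-algebras $\mathcal E_s$ increase to $\mathcal H_j$, then $\mathcal E_s\vee\mathcal D_j$ increases to $\mathcal A$. By Lemma~\ref{lem:cond}(iv) applied to $R^{(1)},\dots,R^{(j)}$, there are a finite-valued $\mathcal H_j$-measurable $U_j$ and $\sigma(U_j)\vee\mathcal D_j$-measurable variables $R^{(l,j)}$ with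
\[
\mu(R^{(l)}\ne R^{(l,j)})<2^{-j},\qquad l\le j.
\]
Apply Lemma~\ref{lem:sym} to $\mathbf X_j$, $U_j$ and $\delta=2^{-j}$, and use (b) to choose $m_{j+1}<m_j$ with $h_\mu(\mathcal F_{m_{j+1}},T)<\eta$. With $\mathcal C=\mathcal H_{j+1}$ we obtain a system $V_j$ and factor maps $\alpha_j,\beta_j:V_j\to X_j$.

\emph{The coupling.} Let $R$ be finite-valued, with values relabeled in $\mathbb N$, and let $\varepsilon>0$. Choose $l$ with $\mu(R\ne R^{(l)})<\varepsilon/4$, then $j\ge l$ with $4\cdot2^{-j}<\varepsilon/2$. Write $V,\alpha,\beta$ for $V_j,\alpha_j,\beta_j$. Identify $X$ with $X_j\times D$, where $D$ is the factor system of $\mathcal D_j$. On $\hat Y=V\times D\ni(v,d)$ define factor maps to $X$ by $\Phi'(v,d)=(\alpha(v),d)$ and $\Phi''(v,d)=(\beta(v),d)$, and put $\mathcal H'_i=\Phi'^{-1}\mathcal H_i$, $\mathcal H''_i=\Phi''^{-1}\mathcal H_i$. For $i\ge j$ we have $\mathcal H'_i=\alpha^{-1}\mathcal H_i$ and $\mathcal H''_i=\beta^{-1}\mathcal H_i$, both contained in $\sigma(v)$. For $m_j<k\le0$ the factor $\mathcal B_k$ is read on $d$, so $\hat{\mathcal B}_k=\Phi'^{-1}\mathcal B_k=\Phi''^{-1}\mathcal B_k$, and $\sigma(v)$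 and the $\hat{\mathcal B}_k$ are mutually independent.

\emph{Independence.} $\mathcal H'_{j+1}$ is independent of $\mathcal H''_j\supset\mathcal H''_{j+1}$.

\emph{Immersion.} The construction is symmetric in the two copies, so we treat $\mathcal H'$. For $i\ge0$ and bounded $\mathcal H'_i$-measurable $f$ we must show
\[
\mathbb E[f\mid\mathcal H'_{i+1}\vee\mathcal H''_{i+1}]=\mathbb E[f\mid\mathcal H'_{i+1}].
\]
If $i\ge j$, then $\mathcal H''_{i+1}\subset\mathcal H''_{j+1}$ is independent of $\mathcal H'_j\supset\mathcal H'_i\supset\mathcal H'_{i+1}$, and Lemma~\ref{lem:cond}(ii) applies. If $i<j$, then $m_j\le m_{i+1}<m_i$, and Lemma~\ref{lem:joins} gives $\mathcal H'_i=\mathcal H'_{i+1}\vee\hat{\mathcal D}$ with $\hat{\mathcal D}=\bigvee_{m_{i+1}<k\le m_i}\hat{\mathcal B}_k$, and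
\[
\mathcal H'_{i+1}\vee\mathcal H''_{i+1}=\mathcal H'_j\vee\mathcal H''_j\vee\bigvee_{m_j<k\le m_{i+1}}\hat{\mathcal B}_k\ \subset\ \sigma(v)\vee\bigvee_{m_j<k\le m_{i+1}}\hat{\mathcal B}_k .
\]
The last $\sigma$-algebra is independent of $\hat{\mathcal D}$, and Lemma~\ref{lem:cond}(i) applies.

\emph{Closeness.} The variable $R^{(l,j)}$ is a function of $(U_j,d)$, so $R^{(l,j)}\circ\Phi'=R^{(l,j)}\circ\Phi''$ outside $\{U_j\circ\alpha\ne U_j\circ\beta\}$. Hence
\[
\mathbb P(R\circ\Phi'\ne R\circ\Phi'')\le2\mu(R\ne R^{(l)})+2\mu(R^{(l)}\ne R^{(l,j)})+2\cdot2^{-j}<\frac\varepsilon2+4\cdot2^{-j}<\varepsilon.\qedhere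
\]
\end{proof}

\subsection{Proof of Theorem~\ref{thm:class}}

We prove $(1)\Rightarrow(3)\Rightarrow(2)\Rightarrow(1)$ and $(1)\Rightarrow(4)\Rightarrow(5)\Rightarrow(6)\Rightarrow(1)$.

$(1)\Rightarrow(3)$ is Proposition~\ref{prop:subseq}.

$(3)\Rightarrow(2)$. The subsequence has final term $\mathcal F_{m_0}=\mathcal A$. By Lemma~\ref{lem:onesided} it is one-sided cosy, and Definition~\ref{def:onesided} for the subsequence at its level $j$ is Definition~\ref{def:onesided} for $\mathcal F$ with $n_0=m_j$.

$(2)\Rightarrow(1)$ is Proposition~\ref{prop:apply}, since by (b) some $\mathcal F_n$ has finite entropy.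

$(1)\Rightarrow(4)$. If $h(\mathbf X)=0$, then $\mathcal A$ is trivial and the trivial filtration serves. Otherwise choose $h_k\in(0,\infty]$, $k\le0$, with $\sum_{k\le0}h_k=h(\mathbf X)$ and $\sum_{k\le-1}h_k<\infty$, and let $Z_k$ be a Bernoulli shift of entropy $h_k$. The product $\prod_kZ_k$ is Bernoulli by Lemma~\ref{lem:joins}, and its entropy is $\sum_kh_k=h(\mathbf X)$ by additivity and continuity along increasing sequences of factors. By (O3) it is isomorphic to $\mathbf X$. The coordinate factors $\mathcal B_k$ are independent and Bernoulli, and $\mathcal G_n=\bigvee_{k\le n}\mathcal B_k$ is a filtration of product type with $\mathcal G_0=\mathcal A$. It satisfies (a) because $\mathcal G_{n+1}=\mathcal G_n\vee\mathcal B_{n+1}$, and (b) because $h_\mu(\mathcal G_n,T)=\sum_{k\le n}h_k\to0$.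

$(4)\Rightarrow(5)$ holds because a filtration of product type is immersed in itself, $(5)\Rightarrow(6)$ is Lemma~\ref{lem:standard}, and $(6)\Rightarrow(1)$ is Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{Benzoni}
S\'everin Benzoni, \emph{Introduction to weak Pinsker filtrations}, arXiv:2504.00681 (2025).

\bibitem{OrnsteinFactors}
Ornstein, \emph{Factors of Bernoulli shifts are Bernoulli shifts}, Adv. Math. 5 (1970).

\bibitem{OrnsteinBook}
Ornstein, \emph{Ergodic Theory, Randomness, and Dynamical Systems}, Yale, 1974.

\bibitem{Shields}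
Shields, \emph{The Ergodic Theory of Discrete Sample Paths}, AMS, 1996.

\end{thebibliography}
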